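# Coarse embeddings into $c_0(\Gamma)$ and the cardinal $\aleph_\omega$

Everything takes place in ZFC. Banach spaces are real, $B_X$ is the closed unit ball of $X$, and $n,m$ denote natural numbers. A cardinal is identified with its initial ordinal, and an ordinal with the set of smaller ordinals. So $\omega_0=\omega$, and every $\gamma<\omega_n$ with $n\ge 1$ satisfies $|\gamma|\le\omega_{n-1}$. For a set $\Gamma$, $[\Gamma]^{<\omega}$ is the set of its finite subsets.

## 1. Density, coarse embeddings, cotype, symmetric bases

**Definition 1 (density).** $\operatorname{dens}(X)$ is the smallest cardinality of a dense subset of $X$.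

For example, $\operatorname{dens}\ell_2(\omega_1)=\omega_1$. Finitely supported vectors with rational coordinates form a dense set of size $\omega_1$. The unit vectors $e_\gamma$ are pairwise at distance $\sqrt2$, so every dense set needs a different point near each of them.

**Definition 2 ($c_0(\Gamma)$).** $c_0(\Gamma)$ is the space of all $x:\Gamma\to\mathbb R$ such that $\{\gamma:|x(\gamma)|>\varepsilon\}$ is finite for every $\varepsilon>0$, with the sup norm.

For example, the function on $\omega_1$ with value $1/(k+1)$ at $k<\omega$ and $0$ elsewhere lies in $c_0(\omega_1)$, but a nonzero constant function does not. Finitely supported functions are dense, so for infinite $\Gamma$ the density of $c_0(\Gamma)$ is $|\Gamma|$.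

**Definition 3 (coarse and bi-Lipschitz embeddings).** A map $f:X\to Y$ between metric spaces is a coarse embedding if there are functions $\rho_1,\rho_2:[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho_1(t)=\infty$ and
$$\rho_1(d(x,y))\le d(f(x),f(y))\le\rho_2(d(x,y))\qquad(x,y\in X).$$
It is bi-Lipschitz if one can take $\rho_1(t)=at$ and $\rho_2(t)=bt$ with $0<a\le b<\infty$. The smallest possible $b/a$ is the distortion of $f$.

For example, $x\mapsto\lfloor x\rfloor$ from $\mathbb R$ to $\mathbb R$ is a coarse embedding, with $\rho_1(t)=\max\{0,t-1\}$ and $\rho_2(t)=t+1$. It is neither continuous nor injective: a coarse embedding sees only large distances. Every bi-Lipschitz embedding is a coarse embedding. Note that $\rho_2$ is not assumed monotone, so we may not assume that it is bounded on $[0,1]$.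

**Definition 4 (trivial cotype).** $X$ has trivial cotype if it contains $\ell_\infty^N$ $C$-uniformly for some (equivalently, every) $C>1$: for every $N$ there is a linear $T:\ell_\infty^N\to X$ with $\|x\|\le\|Tx\|\le C\|x\|$ for all $x$.

For $q<\infty$, $X$ has cotype $q$ with constant $K$ if for all finite families
$$\Big(\sum_i\|v_i\|^q\Big)^{1/q}\le K\Big(\operatorname{Average}_{\varepsilon_i=\pm1}\Big\|\sum_i\varepsilon_iv_i\Big\|^q\Big)^{1/q}.$$
We shall quote the Maurey–Pisier theorem (Studia Math. 58 (1976)): a Banach space without finite cotype contains $\ell_\infty^N$ uniformly, that is, has trivial cotype.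

Two examples. The space $c_0(\Gamma)$, $\Gamma$ infinite, contains every $\ell_\infty^N$ isometrically (use $N$ coordinates), so it has trivial cotype. A Hilbert space $H$ does not have trivial cotype. Indeed, suppose $T:\ell_\infty^N\to H$ satisfies $\|x\|\le\|Tx\|\le C\|x\|$. Averaging over signs kills the mixed inner products (the parallelogram identity), so
$$N\le\sum_{i\le N}\|Te_i\|^2=\operatorname{Average}_{\varepsilon=\pm1}\Big\|T\Big(\sum_{i\le N}\varepsilon_ie_i\Big)\Big\|^2\le C^2. \tag{1}$$
So $\ell_\infty^N$ does not embed with constant $C$ once $N>C^2$.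

**Definition 5 (bases).** A long Schauder basis of $X$ is a transfinite sequence $\{e_\gamma\}_{\gamma<\Lambda}$ such that every $x\in X$ is in a unique way the sum of a convergent transfinite series $\sum_{\gamma<\Lambda}a_\gamma e_\gamma$. We use only these textbook facts: the $e_\gamma$ are nonzero, their span is dense, and the partial-sum projections $\sum_\gamma a_\gamma e_\gamma\mapsto\sum_{\gamma<\alpha}a_\gamma e_\gamma$ are uniformly bounded. The basis is symmetric if
$$\Big\|\sum_{i=1}^ka_ie_{\gamma_i}\Big\|=\Big\|\sum_{i=1}^ka_ie_{\beta_i}\Big\|$$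
for all real $a_1,\dots,a_k$, all distinct $\gamma_1,\dots,\gamma_k$ and all distinct $\beta_1,\dots,\beta_k$.

A family $\{e_\gamma\}_{\gamma\in I}$ of nonzero vectors with dense linear span is called a 1-unconditional basis if $\|\sum\varepsilon_\gamma a_\gamma e_\gamma\|=\|\sum a_\gamma e_\gamma\|$ for all finite sums and all signs $\varepsilon_\gamma=\pm1$.

The unit vectors of $\ell_p(\Lambda)$, $1\le p<\infty$, and of $c_0(\Lambda)$ are symmetric and 1-unconditional. The two notions are different:

- The norm $\|a\|_1+|\sum_\gamma a_\gamma|$ on $\ell_1(\Lambda)$ makes the unit vectors a symmetric basis. But $e_0+e_1$ has norm $4$ and $e_0-e_1$ has norm $2$. Symmetry as defined says nothing about signs.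
- On finitely supported sequences take the maximum of the $\ell_1$-norm of the even coordinates and the $\ell_2$-norm of the odd ones, and complete. The unit vectors are 1-unconditional, but $\|e_0+e_2\|=2$ and $\|e_1+e_3\|=\sqrt2$.

For a 1-unconditional basis and finite $B\subset A$ we have
$$\Big\|\sum_{\gamma\in B}a_\gamma e_\gamma\Big\|\le\Big\|\sum_{\gamma\in A}a_\gamma e_\gamma\Big\|, \tag{2}$$
because the left-hand vector is the mean of $\sum_Aa_\gamma e_\gamma$ and the same vector with signs flipped on $A\setminus B$. Taking $B$ a singleton shows that the $e_\gamma$ are linearly independent. So a finitely supported vector $y=\sum_\gamma y(\gamma)e_\gamma$ has well-defined coordinates.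

## 2. Trivial cotype at density $\omega_1$ and at density $\aleph_\omega$

Let $\lambda_0=\omega_0$, $\lambda_{n+1}=2^{\lambda_n}$, $\lambda=\lim_n\lambda_n$ (under GCH, $\lambda=\aleph_\omega$). The following two results are known.

- (A) If $\operatorname{dens}(X)\ge\lambda$ and $X$ coarsely embeds into some $c_0(\Gamma)$, then $X$ has trivial cotype.
- (B) If moreover $X$ has a symmetric basis $\{e_\gamma\}_{\gamma<\Lambda}$ with $\Lambda=\operatorname{dens}(X)\ge\lambda$, then $X$ is linearly isomorphic to $c_0(\Lambda)$.

So for spaces that large, coarse embeddability into $c_0(\Gamma)$ is a strong restriction. How large must the space be? The problem, from Petr Hajek and Thomas Schlumprecht, "Coarse embeddings into $c_0(\Gamma)$", arXiv:1703.01891 (2017), asks about the first uncountable cardinal. Suppose $\operatorname{dens}(X)\ge\omega_1$ and $X$ coarsely embeds into some $c_0(\Gamma)$. Does $X$ have trivial cotype? If moreover $X$ has a symmetric basis, must it be isomorphic to $c_0(\omega_1)$ (in general, to $c_0(\operatorname{dens}X)$)?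

Both answers are negative, and the exact threshold is $\aleph_\omega$.

**Theorem 1.** Let $X$ have a 1-unconditional basis indexed by $\omega_n$, $n<\omega$. For every $L>4n+5$ there is a map $G:X\to c_0(\omega_n)$ with
$$L^{-1}\|x-y\|\le\|G(x)-G(y)\|\le\|x-y\|\qquad(x,y\in X).$$

**Corollary (answer to the problem).** $\ell_2(\omega_1)$ is a counterexample to both questions.

**Theorem 2.** If $\operatorname{dens}(X)\ge\aleph_\omega$ and $X$ coarsely embeds into some $c_0(\Gamma)$, then $X$ has trivial cotype.

**Theorem 3.** Let $X$ have a symmetric basis $\{e_\gamma\}_{\gamma<\Lambda}$, $\Lambda=\operatorname{dens}(X)$ an infinite cardinal. Then $X$ coarsely embeds into some $c_0(\Gamma)$ if and only if $\Lambda<\aleph_\omega$ or $X$ is isomorphic to $c_0(\Lambda)$. When these conditions hold, $X$ embeds bi-Lipschitzly into $c_0(\Lambda)$.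

**Theorem 4.** The infimum of the distortions of bi-Lipschitz embeddings of $\ell_1(\omega_n)$ into spaces $c_0(\Gamma)$ lies in $[\,n+2,\;4n+5\,]$.

By induction $\lambda_n\ge\omega_n$, so $\lambda\ge\aleph_\omega$. Hence Theorems 2 and 3 contain (A) and (B), and their proofs do not use them. Sections 3–7 give the embeddings and Sections 8–11 the obstructions.

## 3. Colorings at one scale, and what breaks at $\omega_1$

How does one build a map into $c_0$ that separates points at distance about $r$? The natural coordinates are bump functions: for a set $E\subset X$ take $x\mapsto\max\{0,r-\operatorname{dist}(x,E)\}$, which is 1-Lipschitz. A family of such bumps lands in $c_0$ if every $x$ meets only finitely many of them, and it separates $x$ from points far from $x$ if $x$ lies in a set $E$ of diameter comparable to $r$. So we want to color the finitely supported vectors in such a way that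

- a ball of radius $r$ around a finitely supported vector sees only finitely many colors;
- two vectors of the same color are at distance at most a constant times $r$.

In the examples below, a color consists of a finite set $D$ of coordinates that we decide to keep, and a point $p$ of an $\varepsilon r$-net of $\operatorname{span}\{e_\gamma:\gamma\in D\}$ with $\|y_D-p\|\le\varepsilon r$. Here $y_D$ is the restriction of $y$ to $D$. The net is taken maximal $\varepsilon r$-separated, so its bounded subsets are finite. The whole question is which coordinates to keep.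

**The space $c_0(\Gamma)$: keep the big coordinates.** Let $D(y)=\{\eta:|y(\eta)|>r\}$. If $\|y-x\|\le r$, then $D(y)\subset\operatorname{supp}x$, so there are finitely many choices of $D(y)$, and for each finitely many $p$, since $\|p\|\le\|x\|+r+\varepsilon r$. If $y,y'$ have the same color, they differ by at most $2r$ off $D$ and by at most $2\varepsilon r$ on $D$. Both conditions hold.

This rule fails in $\ell_2(\Gamma)$, $\Gamma$ infinite. If $y$ has $M$ coordinates equal to $r/2$ and no others, then $D(y)=\emptyset$, so $y$ and $0$ have the same color, while $\|y\|=r\sqrt M/2$ is unbounded. Coordinates that are individually small can be jointly large.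

**A basis indexed by $\omega$: keep an initial segment.** Let the basis be 1-unconditional, let $k$ be the least natural number such that the tail $y_{[k,\infty)}$ has norm at most $r$, and let the color be $(k,p)$, with $p$ in the net for $D=[0,k)$. If $\|y-x\|\le r$ and $\operatorname{supp}x\subset[0,N)$, then $y_{[N,\infty)}=(y-x)_{[N,\infty)}$ has norm at most $r$ by (2), so $k\le N$. That leaves finitely many $k$, and for each finitely many $p$. Two vectors of the same color differ by at most $2r+2\varepsilon r$. Again both conditions hold.

**The same attempt for $\omega_1$.** Cut at the least ordinal $k<\omega_1$ with $\|y_{[k,\omega_1)}\|\le r$. The bound on $k$ still works, but an initial segment of $\omega_1$ can be infinite. In $\ell_2(\omega_1)$ with $r=1$, look at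
$$y_j=e_j+3e_\omega\quad(j<\omega),\qquad \|y_j-3e_\omega\|=1 .$$
For each of them $k=\omega+1$, and nothing is discarded. If the color records the support below $k$, the unit ball around $3e_\omega$ sees the infinitely many sets $\{j,\omega\}$. If it records a point of an $\varepsilon$-net of the closed span of $\{e_\eta:\eta<k\}$, then since $\|y_i-y_j\|=\sqrt2$, for $\varepsilon<\frac12$ different $j$ need different net points. Either way the first condition fails. The small coordinate $j$, which comes before the big coordinate $\omega$, has to be thrown away. But small coordinates cannot be thrown away wholesale, by the $\ell_2$ example above.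

**The way out.** When $y$ is near $x$, the coordinates of $y$ outside $\operatorname{supp}x$ form a set $a$ with $\|y_a\|\le r$. We may keep such a coordinate only if finitely much information about $\operatorname{supp}x$ already determines it up to finitely many possibilities. So fix in advance a "prediction" map $F$ that sends finite sets of indices to finite sets of indices, and keep $\eta$ only if $\eta$ is predicted by $\operatorname{supp}y\setminus a$ for every small $a$ containing $\eta$. Then the first condition is immediate. The second condition says that the set of discarded coordinates has small norm, and for that $F$ must be good at predicting. On $\omega_n$ a classical set mapping does this: among any $n+2$ indices, at least one is predicted by the others.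

## 4. Kuratowski's set mapping on $\omega_n$

**Lemma 1 (Kuratowski).** For each $n$ there is a map $F=F_n:[\omega_n]^{<\omega}\to[\omega_n]^{<\omega}$ such that $A\subset A'$ implies $F(A)\subset F(A')$, and every $B\subset\omega_n$ with $|B|=n+2$ contains some $\eta$ with $\eta\in F(B\setminus\{\eta\})$.

Look at $n=1$ first. For $\gamma<\omega_1$ fix an injection $e_\gamma:\gamma\to\omega$, which lists the predecessors of $\gamma$. Let $A$ predict all $\eta$ such that, for some $\gamma\in A$ and some $\zeta\in A\cap\gamma$, $\eta<\gamma$ and $e_\gamma(\eta)\le e_\gamma(\zeta)$. These are finitely many. Given three indices $\alpha,\beta<\gamma$, one of $\alpha,\beta$ comes earlier in the list of $\gamma$; it is predicted by $\gamma$ together with the other one. (In this section $e_\gamma$ is an injection, not a basis vector; the injections do not appear in the proofs after this section.)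

**Proof.** For $n=0$ put $F_0(\emptyset)=\emptyset$ and $F_0(A)=\{0,\dots,\max A\}$ for $A\ne\emptyset$. This is monotone, and if $B=\{\alpha,\beta\}$ with $\alpha<\beta$, then $\alpha\in F_0(\{\beta\})$.

Let $n\ge1$ and suppose that $F_{n-1}$ has been constructed. For each $\gamma<\omega_n$ fix an injection $e_\gamma:\gamma\to\omega_{n-1}$, which exists since $|\gamma|\le\omega_{n-1}$, and put
$$F_n(A)=\bigcup_{\gamma\in A}e_\gamma^{-1}\big(F_{n-1}(e_\gamma[A\cap\gamma])\big).$$
Each set in this finite union is the preimage of a finite set under an injection, so $F_n(A)$ is finite. If $A$ grows, the union is over more $\gamma$ and each $e_\gamma[A\cap\gamma]$ grows, so $F_n$ is monotone.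

Let $|B|=n+2$ and $\gamma=\max B$. Then $B\setminus\{\gamma\}\subset\gamma$, and $e_\gamma[B\setminus\{\gamma\}]$ has $n+1=(n-1)+2$ elements. By the property of $F_{n-1}$ there is $\eta\in B\setminus\{\gamma\}$ with $e_\gamma(\eta)\in F_{n-1}(e_\gamma[B\setminus\{\gamma,\eta\}])$. Put $A=B\setminus\{\eta\}$. Then $\gamma\in A$ and $A\cap\gamma=B\setminus\{\gamma,\eta\}$, so $\eta\in F_n(A)=F_n(B\setminus\{\eta\})$. $\square$

Note that the maps constructed here satisfy $F_n(\emptyset)=\emptyset$.

## 5. Coloring finitely supported vectors

Let $X$ have a 1-unconditional basis $\{e_\gamma\}_{\gamma<\omega_n}$. Let $X_0$ be the dense subspace of finitely supported vectors $y=\sum_\gamma y(\gamma)e_\gamma$, and write $y_a=\sum_{\gamma\in a}y(\gamma)e_\gamma$ for a set $a$ of indices. Fix $F=F_n$ from Lemma 1.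

**Lemma 2 (coloring).** For all $r,\varepsilon>0$ there are a set $C$ with $|C|\le\omega_n$ and a map $c:X_0\to C$ such that

1. for each $x\in X_0$, the set $\{c(y):y\in X_0,\ \|y-x\|\le r\}$ is finite;
2. $c(y)=c(y')$ implies $\|y-y'\|\le4(n+1)r+2\varepsilon r$.

**Step 1: which coordinates to keep.** For $y\in X_0$ let $D(y)$ be the set of all $\eta\in\operatorname{supp}y$ such that
$$\eta\in F(\operatorname{supp}y\setminus a)\ \text{ for every } a\subset\operatorname{supp}y\text{ with }\eta\in a\text{ and }\|y_a\|\le r.$$
If no such $a$ exists, which by (2) happens exactly when $\|y(\eta)e_\eta\|>r$, then $\eta\in D(y)$: big coordinates are always kept.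

Try it on the vectors of Section 3, with $n=1$ and $r=1$, $y_j=e_j+3e_\omega$. The index $\omega$ is kept. The only admissible $a$ containing $j$ is $\{j\}$, and $F_1(\{\omega\})=\emptyset$, because $\{\omega\}$ has no element below $\omega$. So $D(y_j)=\{\omega\}$ for every $j$, as we wanted.

Why all sets $a$, and not just $a=\{\eta\}$? Let $D'(y)$ be the set obtained by testing only $a=\{\eta\}$. In $\ell_2(\omega_1)$ with $r=1$, take $y=\frac12(e_\alpha+e_\beta+e_\gamma)$ with distinct $\alpha,\beta,\gamma$, a vector of norm $\frac{\sqrt3}2\le1$. By Lemma 1 some index of the triple is predicted by the other two, so $D'(y)$ is a nonempty subset of the triple. Infinitely many disjoint triples give infinitely many sets $D'(y)$ in the unit ball around $0$, and property 1 fails. With the definition of Step 1, $a=\operatorname{supp}y$ is admissible, and $D(y)\subset F_1(\emptyset)=\emptyset$.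

**Step 2: the color.** We now record $D(y)$ and approximately $y_{D(y)}$. For each finite $D\subset\omega_n$ let $N_D$ be a maximal $\varepsilon r$-separated subset of the finite-dimensional space $\operatorname{span}\{e_\gamma:\gamma\in D\}$. By maximality it is an $\varepsilon r$-net. Its bounded subsets are finite, by compactness of balls in finite dimension, so it is countable. Put $c(y)=(D(y),p)$, where $p\in N_{D(y)}$ is chosen with $\|y_{D(y)}-p\|\le\varepsilon r$. There are $\omega_n$ finite subsets of $\omega_n$, and each $N_D$ is countable, so there are at most $\omega_n$ colors.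

**Step 3: property 1, a ball sees finitely many colors.** Let $\|y-x\|\le r$ and $a=\operatorname{supp}y\setminus\operatorname{supp}x$. Since $x$ vanishes on $a$, $y_a=(y-x)_a$, and (2) gives $\|y_a\|\le r$. Let $\eta\in D(y)\setminus\operatorname{supp}x$. Then $\eta\in a$, so $a$ is one of the sets in the definition of $D(y)$. By monotonicity of $F$,
$$\eta\in F(\operatorname{supp}y\setminus a)=F(\operatorname{supp}y\cap\operatorname{supp}x)\subset F(\operatorname{supp}x).$$
Thus $D(y)\subset\operatorname{supp}x\cup F(\operatorname{supp}x)$, a finite set that depends only on $x$. So there are finitely many possibilities for $D(y)$. For each of them $\|p\|\le\|y_{D(y)}\|+\varepsilon r\le\|y\|+\varepsilon r\le\|x\|+r+\varepsilon r$, which leaves finitely many $p\in N_{D(y)}$.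

**Step 4: property 2, reduced to a claim.** Let $u=u(y)=\operatorname{supp}y\setminus D(y)$ be the set of discarded coordinates. We claim that
$$\|y_u\|\le2(n+1)r\qquad\text{for every }y\in X_0. \tag{3}$$
Given (3), if $c(y)=c(y')=(D,p)$, then
$$\|y-y'\|\le\|y-y_D\|+\|y_D-p\|+\|p-y'_D\|+\|y'_D-y'\|\le4(n+1)r+2\varepsilon r,$$
because $y-y_D=y_{u(y)}$ and $y'-y'_D=y'_{u(y')}$.

The plan for (3) is as follows. Every discarded $\eta$ has a small set $a_\eta\ni\eta$ as a witness that it is not predicted. If $y_u$ were large, we could pick $n+2$ discarded indices such that none lies in the witness of another. Then Lemma 1 would predict one of them from the others, hence from the complement of its own witness.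

**Step 5: witnesses and weights.** This step turns the norm into a measure on $u$, so that we can count. Suppose $\|y_u\|>2(n+1)r$. For each $\eta\in u$ we have $\eta\notin D(y)$, so we can choose $a_\eta\subset\operatorname{supp}y$ with
$$\eta\in a_\eta,\qquad\|y_{a_\eta}\|\le r,\qquad\eta\notin F(\operatorname{supp}y\setminus a_\eta). \tag{4}$$
By the Hahn–Banach theorem there is $f\in X^*$ with $\|f\|=1$ and $f(y_u)=\|y_u\|$. Put $w(\eta)=|y(\eta)f(e_\eta)|$ for $\eta\in u$ and $w(v)=\sum_{\eta\in v}w(\eta)$ for $v\subset u$. Then $w(u)\ge f(y_u)=\|y_u\|>2(n+1)r$. On the other hand, witnesses are light: for each $\xi\in u$ and suitable signs,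
$$w(a_\xi\cap u)=f\Big(\sum_{\eta\in a_\xi\cap u}\pm y(\eta)e_\eta\Big)\le\Big\|\sum_{\eta\in a_\xi\cap u}\pm y(\eta)e_\eta\Big\|=\|y_{a_\xi\cap u}\|\le\|y_{a_\xi}\|\le r, \tag{5}$$
by 1-unconditionality and (2).

**Step 6: some index lies in few witnesses.** Choosing an index $\eta$ will force us to avoid both $a_\eta$ and the indices whose witnesses contain $\eta$. The first set has weight at most $r$ by (5); we now arrange the same for the second. Let $v\subset u$ with $w(v)>0$. Exchanging the order of summation and using (5),
$$\sum_{\eta\in v}w(\eta)\,w(\{\xi\in v:\eta\in a_\xi\})=\sum_{\xi\in v}w(\xi)\,w(a_\xi\cap v)\le r\,w(v).$$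
If $w(\{\xi\in v:\eta\in a_\xi\})>r$ held for all $\eta\in v$, the left-hand side would exceed $r\,w(v)$, since $w(v)>0$. So there is $\eta\in v$ with $w(\{\xi\in v:\eta\in a_\xi\})\le r$.

**Step 7: the choice of $n+2$ independent indices.** Start with $v_0=u$. Given $v_{i-1}$ with $w(v_{i-1})>0$, choose $\eta_i\in v_{i-1}$ by Step 6 applied to $v=v_{i-1}$, and put
$$v_i=v_{i-1}\setminus\big(a_{\eta_i}\cup\{\xi\in v_{i-1}:\eta_i\in a_\xi\}\big).$$
We removed two sets of weight at most $r$ each, so $w(v_i)\ge w(v_{i-1})-2r$. Hence $w(v_i)>2(n+1)r-2ir\ge0$ for $i\le n+1$. The choice is therefore possible $n+2$ times and gives $\eta_1,\dots,\eta_{n+2}$. For $i<j$ we have $\eta_j\in v_{j-1}\subset v_i$, so $\eta_j\notin a_{\eta_i}$ and $\eta_i\notin a_{\eta_j}$. Since $\eta_i\in a_{\eta_i}$, the indices are distinct.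

**Step 8: the contradiction.** Let $B=\{\eta_1,\dots,\eta_{n+2}\}$. By Lemma 1 there is $i$ with $\eta_i\in F(B\setminus\{\eta_i\})$. By Step 7, $B\setminus\{\eta_i\}\subset\operatorname{supp}y\setminus a_{\eta_i}$, so monotonicity gives $\eta_i\in F(\operatorname{supp}y\setminus a_{\eta_i})$. This contradicts (4). So (3) holds, and Lemma 2 is proved. $\square$

## 6. Gluing the scales: proof of Theorem 1

We use Lemma 2 at all scales $r=\theta^k$, $k\in\mathbb Z$, and turn colors into bumps. One problem remains. At large scales the bumps have height up to $\theta^k\to\infty$ and would destroy membership in $c_0$. The cure is to switch off all scales above $\|x\|$: this loses nothing, since of two points at distance $d$ at least one has norm at least $d/2$.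

**Step 1: the map.** Given $L>4n+5$, choose $\varepsilon>0$ and $\theta>1$ with $K\theta\le L$, where
$$K=4(n+1)+2\varepsilon+1 .$$
This is possible because $K\to4n+5$ as $\varepsilon\to0$. Note $K\ge4$. For $k\in\mathbb Z$ let $c_k:X_0\to C_k$ be the coloring of Lemma 2 for $r=\theta^k$ and this $\varepsilon$. We may assume that each $c_k$ is onto and that the sets $C_k$ are disjoint. For $x\in X_0$ and $c\in C_k$ let
$$f_k(x)(c)=\max\{0,\ \theta^k-\operatorname{dist}(x,c_k^{-1}(c))\},$$
$$g_k(x)(c)=\min\big\{f_k(x)(c),\ \max\{0,\|x\|-\theta^k\}\big\},$$
and $G(x)=(g_k(x)(c))_{k\in\mathbb Z,\,c\in C_k}$.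

**Step 2: $G(x)\in c_0(\bigcup_kC_k)$.** First, each $g_k(x)$ is finitely supported. If $g_k(x)(c)>0$, then $f_k(x)(c)>0$, so there is $y\in X_0$ with $\|y-x\|<\theta^k$ and $c_k(y)=c$; by property 1 of Lemma 2 only finitely many $c$ occur. Next, $g_k(x)=0$ whenever $\theta^k\ge\|x\|$, and $0\le g_k(x)(c)\le\theta^k$ always. So, given $\delta>0$, coordinates larger than $\delta$ occur only for the finitely many $k$ with $\delta<\theta^k<\|x\|$, and for each such $k$ only finitely often. The index set $\bigcup_kC_k$ has cardinality at most $\omega_n$, so we may regard $G$ as a map into $c_0(\omega_n)$.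

**Step 3: $G$ is 1-Lipschitz.** Distance functions and the norm are 1-Lipschitz, and maxima and minima of 1-Lipschitz functions are 1-Lipschitz. So each coordinate of $G$ is 1-Lipschitz, and so is $G$ for the sup norm.

**Step 4: the lower bound on $X_0$.** Let $x\ne y$ in $X_0$ and choose $k\in\mathbb Z$ with
$$K\theta^k<\|x-y\|\le K\theta^{k+1}.$$
One of the two vectors has norm at least $\frac12\|x-y\|>\frac K2\theta^k\ge2\theta^k$; say it is $x$. Let $c=c_k(x)$. Then $\operatorname{dist}(x,c_k^{-1}(c))=0$, so $f_k(x)(c)=\theta^k$. Since $\|x\|-\theta^k\ge\theta^k$, also $g_k(x)(c)=\theta^k$. If $y'\in c_k^{-1}(c)$, then property 2 of Lemma 2 gives $\|x-y'\|\le(K-1)\theta^k$, so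
$$\|y-y'\|\ge\|x-y\|-(K-1)\theta^k>\theta^k .$$
Thus $\operatorname{dist}(y,c_k^{-1}(c))\ge\theta^k$ and $f_k(y)(c)=0=g_k(y)(c)$. Therefore
$$\|G(x)-G(y)\|\ge\theta^k\ge\frac{\|x-y\|}{K\theta}\ge\frac{\|x-y\|}{L}.$$

**Step 5: extension to $X$.** $G$ is 1-Lipschitz on the dense subspace $X_0$ and $c_0(\omega_n)$ is complete, so $G$ extends continuously to $X$. Both inequalities pass to the limit. $\square$

## 7. $\ell_2(\omega_1)$ inside $c_0(\omega_1)$

**Proof of the Corollary.** The unit vector basis of $\ell_2(\omega_1)$ is symmetric and 1-unconditional, and $\operatorname{dens}\ell_2(\omega_1)=\omega_1$. By Theorem 1 with $n=1$, $\ell_2(\omega_1)$ embeds bi-Lipschitzly, hence coarsely, into $c_0(\omega_1)$. By (1) it does not have trivial cotype: for no $C$ does it contain all $\ell_\infty^N$ with constant $C$. So the first question has a negative answer.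

If $U:c_0(\omega_1)\to\ell_2(\omega_1)$ were an isomorphism, then $\|U^{-1}\|\,U$ restricted to the isometric copies of $\ell_\infty^N$ in $c_0(\omega_1)$ would satisfy the inequalities of Definition 4 with constant $\|U\|\,\|U^{-1}\|$ for every $N$. This contradicts (1). So the second question has a negative answer too. $\square$

The same argument applies to $\ell_2(\omega_n)$ for every $n\ge1$: it has density $\omega_n$ and a symmetric basis, embeds bi-Lipschitzly into $c_0(\omega_n)$, does not have trivial cotype, and is not isomorphic to $c_0(\omega_n)$. By Theorem 1, all $\ell_p(\omega_n)$ with $1\le p<\infty$ embed bi-Lipschitzly into $c_0(\omega_n)$. The constant $4n+5$ grows with $n$. By Theorem 4 growth cannot be avoided for $\ell_1(\omega_n)$, and by Theorem 3 nothing of the kind survives at $\aleph_\omega$.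

## 8. Monochromatic boxes in products of $\omega_0,\dots,\omega_{m-1}$

We turn to the obstructions. A map into $c_0(\Gamma)$, rounded suitably, takes only finitely many values on any set whose image lies in a fixed ball. The combinatorial consequence that we need is about functions that take finitely many values on each line of a product.

**Lemma 3 (boxes).** Let $m\ge1$, let $A_1,\dots,A_m$ be sets with $|A_i|\ge\omega_{i-1}$, and let $h$ be a function on $A_1\times\dots\times A_m$ that takes only finitely many values on each line parallel to a coordinate axis. Then there are $a_i\ne a_i'$ in $A_i$ such that $h$ is constant on $\prod_i\{a_i,a_i'\}$.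

The increasing sizes matter. On $\omega\times\omega$ the function $h(i,j)=\min\{i,j\}$ takes at most $i+1$ values on the line with first coordinate $i$, and symmetrically. But it is constant on no box $\{a,a'\}\times\{b,b'\}$: if $a<a'$, then $\min\{a,b\}=\min\{a',b\}$ forces $b\le a$, likewise $b'\le a$, and then $\min\{a,b\}=b\ne b'=\min\{a,b'\}$.

**Proof.** We use induction on $m$. Shrinking the sets, we may assume $|A_i|=\omega_{i-1}$. For $m=1$, $h$ takes finitely many values on an infinite set, so two elements have the same value.

Let $m\ge2$. For every $b\in A_m$, the function $h(\cdot,b)$ on $A_1\times\dots\times A_{m-1}$ satisfies the hypothesis. So there is a box $P_b\subset A_1\times\dots\times A_{m-1}$ such that $h$ is constant on $P_b\times\{b\}$. There are only $\omega_{m-2}<|A_m|$ boxes. If each of them were $P_b$ for finitely many $b$ only, then $|A_m|\le\omega_{m-2}$. So some box $P$ equals $P_b$ for infinitely many $b$. Fix $p\in P$. For these $b$ the constant value on $P\times\{b\}$ is $h(p,b)$, and the points $(p,b)$ lie on one line, so only finitely many values occur. Hence two of these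 indices, $b\ne b'$, give the same value, and $h$ is constant on $P\times\{b,b'\}$. $\square$

## 9. Differences with bounded sums: proof of Theorem 2

**Lemma 4.** Let $f:X\to c_0(\Gamma)$ be a coarse embedding with $\dim X\ge2$. There is $T<\infty$ such that for all $m$ and all families $\{x^i_\gamma\}_{\gamma\in A_i}\subset B_X$ with $|A_i|\ge\omega_{i-1}$ $(1\le i\le m)$ there are $a_i\ne a_i'$ in $A_i$ such that $v_i=x^i_{a_i}-x^i_{a_i'}$ satisfy
$$\Big\|\sum_{i\in\sigma}v_i\Big\|\le T\quad\text{for all }\sigma\subset\{1,\dots,m\}.$$

The point is that $T$ does not depend on $m$.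

**Step 1: $f$ is bounded on unit steps.** Since $\rho_2$ may be unbounded on $[0,1]$, this needs an argument. Let $S=2\rho_2(1)+1$. We claim that $\|x-y\|\le1$ implies $\|f(x)-f(y)\|\le S$. This is clear if $x=y$. Otherwise consider $w\mapsto\|w-y\|$ on the unit sphere around $x$, which is connected because $\dim X\ge2$. At $w=x\pm\frac{x-y}{\|x-y\|}$ it takes the values $1+\|x-y\|$ and $1-\|x-y\|$. So at some $w$ it equals $1$. Then $\|x-w\|=\|w-y\|=1$, and
$$\|f(x)-f(y)\|\le\|f(x)-f(w)\|+\|f(w)-f(y)\|\le2\rho_2(1)\le S.$$

**Step 2: the constant $T$.** Since $\rho_1(t)\to\infty$, we can choose $T$ with $\rho_1(t)>4S$ for all $t>T$.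

**Step 3: rounding in $c_0(\Gamma)$.** For $u\in c_0(\Gamma)$ let $q(u)(\gamma)=0$ if $|u(\gamma)|<2S$, and $q(u)(\gamma)=\lfloor u(\gamma)/S\rfloor$ otherwise; in the second case the value is nonzero. We need two properties.

If $q(u)=q(u')$, then $\|u-u'\|\le4S$. Indeed, where the common value is $0$, both $|u(\gamma)|$ and $|u'(\gamma)|$ are less than $2S$; where it is not $0$, $|u(\gamma)-u'(\gamma)|<S$.

Moreover, $q$ takes finitely many values on each closed ball $B(u_0,S)$. For all but finitely many $\gamma$ we have $|u_0(\gamma)|<S$, and then $|u(\gamma)|<2S$ and $q(u)(\gamma)=0$ for all $u$ in the ball. At each of the finitely many remaining $\gamma$, $u(\gamma)$ ranges over a bounded interval, so $q(u)(\gamma)$ ranges over a finite set.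

**Step 4: a box.** For $p\in\prod_iA_i$ let $s(p)=\sum_ix^i_{p_i}$ and $h(p)=q(f(s(p)))$. On a line in direction $i$, the vector $z=\sum_{j\ne i}x^j_{p_j}$ is fixed and $\|s(p)-z\|=\|x^i_{p_i}\|\le1$. By Step 1, $f(s(p))\in B(f(z),S)$, so by Step 3 $h$ takes finitely many values on the line. Lemma 3 gives $a_i\ne a_i'$ such that $h$ is constant on the box $\prod_i\{a_i,a_i'\}$.

**Step 5: reading off the bound.** For $p,p'$ in the box, Step 3 gives
$$\rho_1(\|s(p)-s(p')\|)\le\|f(s(p))-f(s(p'))\|\le4S,$$
so $\|s(p)-s(p')\|\le T$ by the choice of $T$. Given $\sigma$, let $p_i=a_i$ for $i\in\sigma$, $p_i=a_i'$ for $i\notin\sigma$, and $p'_i=a_i'$ for all $i$. Then $s(p)-s(p')=\sum_{i\in\sigma}v_i$. $\square$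

**Proof of Theorem 2.** We feed Lemma 4 with separated points, so that the $v_i$ are not small.

**Step 1: large separated sets.** Let $m\ge2$. We show that $B_X$ contains a $\frac12$-separated set of cardinality at least $\omega_{m-1}$. Let $M$ be a maximal $\frac12$-separated subset of $B_X$ and suppose $|M|<\omega_{m-1}$. The closed span of $M$ has density at most $\max\{|M|,\omega_0\}<\omega_{m-1}\le\operatorname{dens}X$, so it is a proper subspace. By Riesz's lemma some unit vector has distance greater than $\frac12$ from it, and adding this vector to $M$ contradicts maximality.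

**Step 2: no finite cotype.** Apply Lemma 4 with all $m$ families equal to this separated set, indexed by itself. We obtain $v_1,\dots,v_m$ with $\|v_i\|\ge\frac12$. Every signed sum $\sum\varepsilon_iv_i$ is the difference of the sum over $\{i:\varepsilon_i=1\}$ and the sum over $\{i:\varepsilon_i=-1\}$, so $\|\sum\varepsilon_iv_i\|\le2T$, with $T$ independent of $m$. If $X$ had cotype $q<\infty$ with constant $K$, then
$$\tfrac12m^{1/q}\le\Big(\sum_i\|v_i\|^q\Big)^{1/q}\le2KT\qquad\text{for all }m\ge2,$$
which is absurd. By the Maurey–Pisier theorem, $X$ has trivial cotype. $\square$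

The proof uses $\operatorname{dens}X\ge\omega_{m-1}$ for every $m$, which is exactly $\operatorname{dens}X\ge\aleph_\omega$.

## 10. Symmetric bases: proof of Theorem 3

**Step 1: from symmetry to unconditionality.** The definition of symmetry does not mention signs or subsets, so we have to bring in the partial-sum projections. Let $K$ be the supremum of their norms. For distinct $\gamma_1,\dots,\gamma_k$, scalars $a_i$ and $A\subset\{1,\dots,k\}$ we claim
$$\Big\|\sum_{i\in A}a_ie_{\gamma_i}\Big\|\le K\Big\|\sum_{i=1}^ka_ie_{\gamma_i}\Big\|. \tag{6}$$
Permute the indices: let $\beta_1,\dots,\beta_k$ be a rearrangement of $\gamma_1,\dots,\gamma_k$ in which the $\beta_i$ with $i\in A$ precede, in the order of ordinals, the $\beta_i$ with $i\notin A$. Some partial-sum projection maps $\sum_{i=1}^ka_ie_{\beta_i}$ to $\sum_{i\in A}a_ie_{\beta_i}$. By symmetry,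
$$\Big\|\sum_{i\in A}a_ie_{\gamma_i}\Big\|=\Big\|\sum_{i\in A}a_ie_{\beta_i}\Big\|\le K\Big\|\sum_{i=1}^ka_ie_{\beta_i}\Big\|=K\Big\|\sum_{i=1}^ka_ie_{\gamma_i}\Big\|.$$
A signed sum is the difference of two subsums, so (6) gives $\|\sum\varepsilon_ia_ie_{\gamma_i}\|\le2K\|\sum a_ie_{\gamma_i}\|$. Hence
$$|||x|||=\sup_{\varepsilon}\Big\|\sum_\gamma\varepsilon_\gamma a_\gamma e_\gamma\Big\|,\qquad x=\sum_\gamma a_\gamma e_\gamma\ \text{finitely supported},$$
is a norm with $\|x\|\le|||x|||\le2K\|x\|$. It extends to an equivalent norm on $X$, for which the basis is 1-unconditional.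

**Step 2: sufficiency.** If $\Lambda<\aleph_\omega$, then $\Lambda=\omega_n$ for some $n$, and Theorem 1 applied to $(X,|||\cdot|||)$ gives a bi-Lipschitz embedding into $c_0(\Lambda)$. This is also bi-Lipschitz for the original norm. If $X$ is isomorphic to $c_0(\Lambda)$, the isomorphism is a bi-Lipschitz embedding. In both cases $X$ coarsely embeds into $c_0(\Lambda)$, and the last sentence of the theorem is proved as well.

**Step 3: necessity, the bound on $\sum e_{\gamma_i}$.** Let $\Lambda\ge\aleph_\omega$ and let $X$ coarsely embed into some $c_0(\Gamma)$. We show that $X$ is isomorphic to $c_0(\Lambda)$. By symmetry all $e_\gamma$ have the same norm, and after rescaling the basis it is $1$. For each $m$ choose disjoint $A_1,\dots,A_m\subset\Lambda$ with $|A_i|=\omega_{i-1}$. Apply Lemma 4 to $x^i_\gamma=e_\gamma$ and $\sigma=\{1,\dots,m\}$: there are $2m$ distinct indices with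
$$\Big\|\sum_{i\le m}(e_{a_i}-e_{a_i'})\Big\|\le T .$$
By (6), $\|\sum_{i\le m}e_{a_i}\|\le KT$. By symmetry $\|\sum_{i\le m}e_{\gamma_i}\|\le KT$ for all distinct $\gamma_1,\dots,\gamma_m$, and this holds for every $m$ with the same $T$.

**Step 4: necessity, the isomorphism.** A sum $\sum\pm e_{\gamma_i}$ is the difference of two sums as in Step 3, so its norm is at most $2KT$. A vector with coefficients in $[-1,1]$ is a convex combination of vectors with coefficients $\pm1$ on the same indices. This gives the upper bound in
$$K^{-1}\max_i|a_i|\le\Big\|\sum_ia_ie_{\gamma_i}\Big\|\le2KT\max_i|a_i| .$$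
The lower bound is (6) for singletons. So on finitely supported vectors the norm of $X$ is equivalent to the sup norm. These vectors are dense in $X$ and in $c_0(\Lambda)$, so $e_\gamma\mapsto e_\gamma$ extends to an isomorphism of $X$ onto $c_0(\Lambda)$. $\square$

## 11. The distortion of $\ell_1(\omega_n)$: proof of Theorem 4

The upper bound is Theorem 1: for every $L>4n+5$ there is an embedding of distortion at most $L$. For the lower bound, let $f:\ell_1(\omega_n)\to c_0(\Gamma)$ be bi-Lipschitz, scaled so that
$$\|x-y\|\le\|f(x)-f(y)\|\le D\|x-y\| .$$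
We show that $D\ge n+2$. On $\omega_n$ Lemma 3 can be used only with $m=n+1$ factors. To get one more unit out of it, we use the two shifts of the product by $\pm e_0$ at the same time.

**Step 1: set-up and rounding.** Put $m=n+1$ and $u=e_0$. Let $A_1,\dots,A_m\subset\omega_n\setminus\{0\}$ be disjoint with $|A_i|=\omega_{i-1}$. For $p\in\prod_iA_i$ let $s(p)=\sum_ie_{p_i}$ and $f_\pm(p)=f(\pm u+s(p))$. Fix $\varepsilon>0$. Let $h(p)$ be the function on $\Gamma$ whose value at $\gamma$ is the symbol $0$ if $|f_+(p)(\gamma)|\le D+\varepsilon$ and $|f_-(p)(\gamma)|\le D+\varepsilon$, and otherwise the pair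
$$\big(\lfloor f_+(p)(\gamma)/\varepsilon\rfloor,\ \lfloor f_-(p)(\gamma)/\varepsilon\rfloor\big).$$
The symbol $0$ is different from all pairs.

**Step 2: finitely many values on lines.** On a line in direction $i$, let $z=\sum_{j\ne i}e_{p_j}$. Then $\|(\pm u+s(p))-(\pm u+z)\|=\|e_{p_i}\|=1$, so $\|f_\pm(p)-f(\pm u+z)\|\le D$. For all but finitely many $\gamma$ both $|f(u+z)(\gamma)|\le\varepsilon$ and $|f(-u+z)(\gamma)|\le\varepsilon$, and then $h(p)(\gamma)=0$ along the whole line. At each of the other $\gamma$, $f_+(p)(\gamma)$ and $f_-(p)(\gamma)$ stay bounded along the line, so only finitely many values occur. By Lemma 3 there is a box $\prod_i\{a_i,a_i'\}$ on which $h$ is constant.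

**Step 3: opposite vertices, opposite shifts.** Let $p=(a_i)$ and $p'=(a_i')$. We estimate $f_+(p)-f_-(p')$ coordinatewise.

- If $h(p)(\gamma)=h(p')(\gamma)=0$, then $|f_+(p)(\gamma)-f_-(p')(\gamma)|\le2D+2\varepsilon$.
- Otherwise $h(p)(\gamma)=h(p')(\gamma)$ is a pair, so $|f_-(p)(\gamma)-f_-(p')(\gamma)|\le\varepsilon$. Also $|f_+(p)(\gamma)-f_-(p)(\gamma)|\le D\|2u\|=2D$. So $|f_+(p)(\gamma)-f_-(p')(\gamma)|\le2D+\varepsilon$.

The indices $0$, $a_i$, $a_i'$ $(i\le m)$ are all distinct, so
$$2+2m=\big\|(u+s(p))-(-u+s(p'))\big\|\le\|f_+(p)-f_-(p')\|\le2D+2\varepsilon .$$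
Letting $\varepsilon\to0$ gives $D\ge m+1=n+2$. $\square$
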